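# Gaps between depth and dimension in the local cohomology of $H^*(G;\mathbb F_p)$

Throughout, $p$ is a prime, $k=\mathbb F_p$, and all groups are finite.

## 1. Cohomology rings and Čech local cohomology

**Definition 1 (cohomology ring).** For a finite group $G$ put $H_G=H^*(BG;\mathbb F_p)=H^*(G;\mathbb F_p)$. It is a finitely generated graded-commutative $k$-algebra. Let $\mathfrak m$ be the ideal of elements of positive degree.

*Example.* For $p$ odd, $H_{C_p}=\Lambda[x]\otimes k[y]$ with $|x|=1$, $|y|=2$ and $y=\beta x$, where $\beta$ is the Bockstein. For $p=2$, $H_{C_2}=k[y]$ with $|y|=1$. By Künneth, $H_{C_p^n}=H_{C_p}^{\otimes n}$.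

To do commutative algebra we use a commutative subring. Write $H=H_G$. Let $R=H$ if $p=2$, and let $R$ be the even-degree part of $H$ if $p$ is odd. For $p$ odd, an odd-degree element $u$ satisfies $u^2=-u^2$, hence $u^2=0$. So $H$ is spanned by finitely many square-free products of odd generators over the subalgebra generated by the even generators. Therefore $H$ is a finite $R$-module, and $R$ is a Noetherian commutative ring which is central in $H$.

**Definition 2 (local cohomology).** Let $f_1,\dots,f_s\in R$ be homogeneous of positive degree and let $M$ be a graded $H$-module. The Čech complex of $M$ has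
$$\check C^b(f;M)=\bigoplus_{i_1<\dots<i_b}M_{f_{i_1}\cdots f_{i_b}},\qquad 0\le b\le s,$$
with the alternating sum of localization maps as differential. Its cohomology $\mathcal H^b_{(f)}(M)$ depends only on the radical of the ideal $(f)$. If that radical is $R_{>0}$, we write $\mathcal H^b_{\mathfrak m}(M)$, or $\mathcal H^b(M)$.

The same definition applies over any commutative ring $B$. There $\check C^\bullet(f;M)=\check C^\bullet\otimes_BM$, where $\check C^\bullet=\bigotimes_i(B\to B_{f_i})$ is the stable Koszul complex, a complex of flat $B$-modules in degrees $0,\dots,s$. The modules $\mathcal H^i(M)$ also carry the internal grading of $M$; we will not need to keep track of it.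

*Examples.* For $M=k[\theta]$ the complex is $k[\theta]\to k[\theta,\theta^{-1}]$. So $\mathcal H^0=0$, and $\mathcal H^1=k[\theta,\theta^{-1}]/k[\theta]$ has as basis the negative powers of $\theta$. For $M=k[\theta_1,\dots,\theta_s]$, tensoring $s$ such complexes shows that only $\mathcal H^s$ is nonzero, with basis the monomials all of whose exponents are negative. For $M=k$ all localizations vanish, so only $\mathcal H^0(k)=k$ is nonzero.

## 2. Depth, dimension and the Cohen–Macaulay condition

**Definition 3 (depth, dimension, support).** For a nonzero finitely generated graded module $M$, $\dim M$ is its Krull dimension and $\operatorname{depth}M$ is the length of a maximal homogeneous $M$-regular sequence in $R_{>0}$. For a finite group $G$ put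
$$S(G)=\{i:\mathcal H^i(H_G)\neq0\}.$$

We use the following standard facts. $\mathcal H^i(M)$ vanishes for $i<\operatorname{depth}M$ and for $i>\dim M$. It is nonzero for $i=\operatorname{depth}M$ and for $i=\dim M$. Finally, $\mathcal H^i(H_G)\ne0$ whenever $i$ is the dimension of an associated prime of $H_G$.

*Example (a gap in a graded ring).* Let $D=k[x_1,x_2,x_3,w]/\big((x_1,x_2,x_3)\cap(w)\big)$. The two quotient maps give an exact sequence
$$0\to D\to k[x_1,x_2,x_3]\oplus k[w]\to k\to0 .$$
In the long exact sequence, $\mathcal H^0(D)=0$, and $k=\mathcal H^0(k)$ embeds in $\mathcal H^1(D)$. Also $\mathcal H^2(D)=0$, because it sits between $\mathcal H^1(k)=0$ and $\mathcal H^2(k[x])\oplus\mathcal H^2(k[w])=0$. Finally $\mathcal H^3(D)\cong\mathcal H^3(k[x])\ne0$. So $D$ has depth $1$ and dimension $3$, and it has nothing in degree $2$.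

**Definition 4 (Cohen–Macaulay).** $H_K$ is Cohen–Macaulay of dimension $n$ if it is free of finite rank over a polynomial subalgebra $k[\zeta_1,\dots,\zeta_n]$ on homogeneous elements of positive degree, which are of even degree if $p$ is odd.

*Example.* $H_{C_p^n}$ is free over $k[y_1,\dots,y_n]$, of rank $2^n$ for $p$ odd and of rank $1$ for $p=2$.

## 3. Vanishing strictly between depth and dimension

We know that local cohomology is nonzero at both ends, the depth and the dimension. Must it be nonzero at every place in between? The ring $D$ above shows that for general graded rings the answer is no. The problem is about cohomology rings of groups: *do there exist a prime $p$, a finite group $G$ and an integer $i$ with*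
$$\operatorname{depth}H_G<i<\dim H_G\quad\text{and}\quad\mathcal H^i(H_G)=0\,?$$
In James C. Cameron, "On the Duflot filtration for equivariant cohomology rings and applications to group cohomology", arXiv:1711.05832 (2017), this is stated as not known. We will show that the answer is yes.

Let us try small groups. If $H_G$ is Cohen–Macaulay of dimension $n$, then $S(G)=\{n\}$ and there is nothing in between; this covers $C_p^n$. Next, $\dim H_G$ is the $p$-rank of $G$ by Quillen's theorem. By Duflot's theorem, $\operatorname{depth}H_G\ge1$ as soon as $p$ divides $|G|$, because the center of a Sylow $p$-subgroup is then nontrivial. So for $p$-rank at most $2$ the open interval from depth to dimension contains no integer. We need $p$-rank at least $3$ and a difference $\dim-\operatorname{depth}$ of at least $2$. Wreath products supply large differences.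

## 4. Wreath products with an affine top group

**Definition 5 (the groups $P$ and $G$).** Let $X=\mathbb F_p$, let $T=\mathbb F_p\le\Sigma_p$ be the group of translations of $X$, and let $Q\le\mathbb F_p^\times$ act on $X$ by multiplication. Put $L=T\rtimes Q\le\Sigma_p$. Let $K$ be a finite group such that $H_K$ is Cohen–Macaulay of dimension $n\ge1$. Put
$$P=K\wr T=K^p\rtimes T,\qquad G=K\wr L=P\rtimes Q .$$

*Example.* For $p=5$ and $Q=\{\pm1\}$, $L$ is the dihedral group $D_{10}$ of order $10$. With $K=C_5$ we get $G=C_5\wr D_{10}=C_5^5\rtimes D_{10}$.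

**Definition 6 (Koszul signs).** Put $A=H^*(K^p)=H_K^{\otimes p}$, with factors indexed by $X$. The conjugation action of $L$ on $A$ permutes the factors with Koszul signs: exchanging neighboring homogeneous $u,v$ sends $u\otimes v$ to $(-1)^{|u||v|}v\otimes u$.

*Example.* A permutation is a product of adjacent transpositions, and each contributes $(-1)^{|b|^2}=(-1)^{|b|}$ on a constant tensor. So
$$g\,b^{\otimes p}=\operatorname{sgn}(g)^{|b|}\,b^{\otimes p}\qquad(g\in L),$$
where the sign is irrelevant if $p=2$.

**Definition 7 (the number $m'$).** Put $m'=|Q\cap\mathrm{Alt}_p|$ if $p$ is odd, and $m'=1$ if $p=2$.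

For $p$ odd, multiplication by a generator of $\mathbb F_p^\times$ is a $(p-1)$-cycle on $X\setminus\{0\}$, hence an odd permutation. So the even elements of $\mathbb F_p^\times$ are the squares, $Q\cap\mathrm{Alt}_p=Q\cap(\mathbb F_p^\times)^2$, and $m'$ divides $(p-1)/2$.

*Examples.* For $p=5$, $-1$ acts on $X$ as $(1\,4)(2\,3)$, which is even, so $Q=\{\pm1\}$ has $m'=2$. For $p=7$, $-1$ acts as $(1\,6)(2\,5)(3\,4)$, which is odd, so $Q=\{\pm1\}$ has $m'=1$, while $Q=\mathbb F_7^\times$ has $m'=3$.

## 5. Cyclic top groups fill every degree, and symmetries that empty them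

A natural first attempt is $P=K\wr T$ itself, for example $C_p\wr C_p$. We will see that $H_P$ has depth $n+1$ and dimension $pn$, so for large $p$ there is much room in between. We will also see that for $n+1<i<pn$
$$\mathcal H^i(H_P)\;\cong\;H^{i-n-1}(T)\otimes(\text{a fixed nonzero module}).$$
Here the attempt stops: $H^a(T)\ne0$ for every $a\ge0$, so every degree from $n+1$ to $pn$ is occupied.

The formula also shows what to do. Its terms carry an action of $Q$, whose order is prime to $p$, and passing from $P$ to $G=P\rtimes Q$ replaces local cohomology by its $Q$-invariants. On $H^a(T)$ the group $Q$ acts by a power of the inclusion character $Q\hookrightarrow\mathbb F_p^\times$. If this action has no invariants, the degree is emptied, while the two end degrees cannot be.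

There is one trap. Take $p=7$, $K=C_7$, $Q=\{\pm1\}$. Then $-1$ acts as $-1$ on $H^1(T)$ and $H^2(T)$, which looks as if degrees $3$ and $4$ should be emptied. But the fixed module contains the class of $x^{\otimes7}$ with $|x|=1$, on which the odd permutation $-1$ also acts by $-1$. The product of the two signs is $+1$, and invariants survive. For $p=5$ the permutation $-1$ is even, there is no second sign, and the degrees really are emptied. So the relevant number is $m'=|Q\cap\mathrm{Alt}_p|$, not $|Q|$.

## 6. Statements of Theorems A, B and C

**Theorem B.** In the setting of Definition 5, $\operatorname{depth}H_G=n+1$, $\dim H_G=pn$, and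
$$S(G)=\{n+1,\;pn\}\cup\{\,n+1+a:\ a\ge1,\ n+1+a<pn,\ m'\mid\lceil a/2\rceil\,\}.$$
Consequently some $i$ strictly between depth and dimension has $\mathcal H^i(H_G)=0$ if and only if $m'\ge2$. In that case $\mathcal H^{n+2}(H_G)=0$. In this family such gaps occur for every $p\ge5$ and never for $p=2,3$.

**Theorem A (answer to the question).** Let $p\ge5$ and $L=C_p\rtimes C_{(p-1)/2}\le\Sigma_p$. Then $S(C_p\wr L)=\{2,p\}$. So the depth is $2$, the dimension is $p$, and $\mathcal H^i=0$ for all $2<i<p$. For $p=5$ this group is $C_5\wr D_{10}$, with $\mathcal H^3=\mathcal H^4=0$.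

**Theorem C.** Let $p\ge5$.

1. Let $L'\le\Sigma_p$ have order divisible by $p$, conjugated so that $T\le L'$, and let $Q$ be the stabilizer of $0$ in $N_{L'}(T)$, so $N_{L'}(T)=T\rtimes Q$ with $Q\le\mathbb F_p^\times$. Then $\operatorname{depth}H_{K\wr L'}=n+1$, $\dim H_{K\wr L'}=pn$, and $S(K\wr L')\subseteq S(K\wr(T\rtimes Q))$. In particular $S(C_p\wr\Sigma_p)=S(\Sigma_p\wr\Sigma_p)=\{2,p\}$.
2. $S(\Sigma_{p^2})=\{2,p\}$.
3. If $S(G)=\{2,p\}$ for a finite group $G$, then $S(G^r)=\{2r+j(p-2):0\le j\le r\}$ for every integer $r\ge1$. So there can be arbitrarily many gaps, each of length $p-3$.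

*Example.* For $p=7$, $K=C_7^2$ and $Q=(\mathbb F_7^\times)^2$ we have $n=2$, $m'=3$, $pn=14$, so $a$ runs from $1$ to $10$. Here $\lceil a/2\rceil\le5$ is divisible by $3$ exactly for $a=5,6$. So $S(G)=\{3,8,9,14\}$.

These notes do not settle whether gaps occur for some group when $p=2,3$, or for $p$-groups.

## 7. Three tools: finite extensions, invariants, restriction

**(F1) Change of elements.** Let $M$ be a finitely generated graded $H$-module that is finite over the subalgebra $k[\theta]$ generated by homogeneous positive-degree $\theta_1,\dots,\theta_s\in R$. Then $\mathcal H^i_{\mathfrak m}(M)=\mathcal H^i_{(\theta)}(M)$, naturally in $M$.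

*Proof.* $R/\operatorname{Ann}_RM$ embeds in $\operatorname{End}_{k[\theta]}(M)$, which is finite over the Noetherian ring $k[\theta]$. Hence $R/\operatorname{Ann}_RM$ is finite over $k[\theta]$, and $R/((\theta)+\operatorname{Ann}_RM)$ is finite-dimensional over $k$. So $(\theta)+\operatorname{Ann}_RM$ contains a power of $R_{>0}$. The local cohomology of $M$ depends only on the radical of the ideal plus $\operatorname{Ann}_RM$. $\square$

In particular, if $M\ne0$ is free of finite rank over a polynomial ring $k[\theta_1,\dots,\theta_s]$, then $\mathcal H^i_{\mathfrak m}(M)\ne0$ if and only if $i=s$, by the example in Section 1.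

**(F2) Invariants.** If a finite group $Q$ of order prime to $p$ acts $H$-linearly on $M$, then $\mathcal H^i(M^Q)=\mathcal H^i(M)^Q$. Indeed, taking $Q$-invariants is exact on $kQ$-modules, and it commutes with localization at elements of $R$ because $Q$ acts $R$-linearly.

**(F3) Restriction.** Let $G'\le G$. By the Evens–Venkov theorem $H_{G'}$ is a finite $H_G$-module via restriction. Hence on finitely generated $H_{G'}$-modules $M$ we have $\mathcal H_{\mathfrak m_G}=\mathcal H_{\mathfrak m_{G'}}$: such an $M$ is finite over $H_G$, hence over the even part (for $p=2$, all) of $H_G$. Apply (F1), over $H_G$ and over $H_{G'}$, to algebra generators $\theta_1,\dots,\theta_s$ of positive degree of that ring.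

Suppose moreover $P\trianglelefteq G$ and $Q=G/P$ has order prime to $p$. Then $H_G=H_P^Q$: transfer after restriction is multiplication by $|Q|$, so restriction is injective, and restriction after transfer is the sum over $Q$, so every $Q$-invariant class is a restriction. Since $Q$ acts $H_G$-linearly on $H_P$, (F2) gives
$$\mathcal H^i(H_G)=\mathcal H^i(H_P)^Q.\tag{1}$$

So the plan is to compute $\mathcal H^i(H_P)$ with its $Q$-action. Restriction to $K^p$ maps $H_P$ to $A^T$. We compute the local cohomology of $A^T$ in Sections 8–10 and that of the kernel in Section 11.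

## 8. The coefficient module $A$ and the quotient $\Theta$

**Step 1: a basis of $H_K$ with both parities.** The purpose is to know which signs occur on constant tensors. Choose a homogeneous basis $b_1=1,b_2,\dots,b_e$ of $H_K$ over $k[\zeta]=k[\zeta_1,\dots,\zeta_n]$; one may take $b_1=1$ because $H_K^0=k$. Then $\mathcal B=\{\zeta^\alpha b_i\}$ is a $k$-basis of $H_K$.

**Parity.** *If $p$ is odd, both parities occur among the $|b_i|$.* Even parity occurs because $b_1=1$. As $n\ge1$, $H_K$ is nonzero in some positive degree $l$. The universal coefficient sequence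
$$0\to H^l(K;\mathbb Z)\otimes k\to H^l(K;k)\to\operatorname{Tor}(H^{l+1}(K;\mathbb Z),k)\to0$$
shows that $H^j(K;\mathbb Z)$, which is finite for $j\ge1$, has $p$-torsion for $j=l$ or $j=l+1$. Since $H^1(K;\mathbb Z)=\operatorname{Hom}(K,\mathbb Z)=0$, we have $j\ge2$. Using the sequence again in degrees $j$ and $j-1$, we get $H^j(K;k)\ne0\ne H^{j-1}(K;k)$. One of $j,j-1$ is odd. Since the $|\zeta_i|$ are even, some $|b_i|$ is odd. $\square$

**Step 2: $A$ as a $kT$-module.** The purpose is to make $H^a(T;A)$ computable. The group $T$ permutes the lines spanned by the tensors $\bigotimes_{x\in X}b_x$ with $b_x\in\mathcal B$. If a nontrivial element of $T$ preserves such a line, then so does all of $T$, which has prime order, and the tensor is constant because $T$ is transitive on $X$. So a non-constant tensor $u$ has linearly independent translates $tu$, and they span a free $kT$-module of rank one. A constant tensor is fixed by $T$, by the formula after Definition 6, since a $p$-cycle is even for $p$ odd. Hence, as $kT$-modules,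
$$A=\bigoplus_{b\in\mathcal B}k\,b^{\otimes p}\ \oplus\ (\text{free}).\tag{2}$$

**Definition 8 (the module $\Theta$).** $\Theta=A^T/\operatorname{tr}_T(A)$, where $\operatorname{tr}_T(u)=\sum_{t\in T}tu$.

For $c\in A^T$ we have $c\operatorname{tr}_T(u)=\operatorname{tr}_T(cu)$, and similarly on the right. So $\operatorname{tr}_T(A)$ is an ideal of $A^T$ and $\Theta$ is an $A^T$-module. For $g\in L$ we have $g\operatorname{tr}_T(u)=\operatorname{tr}_T(gu)$ because $T$ is normal in $L$, so $Q=L/T$ acts on $\Theta$. The trace is multiplication by $p=0$ on the trivial lines in (2), and it maps a free module onto its invariants. So $\Theta$ has $k$-basis $[b^{\otimes p}]$, $b\in\mathcal B$.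

*Example.* For $p=2$ and $K=C_2$, $A=k[u,v]$ with $u,v$ swapped. Then $A^T=k[u+v,uv]$, the traces are the span of the $u^iv^j+u^jv^i$ with $i\ne j$, and $\Theta$ has basis the classes of $(uv)^i$.

**Step 3: an equivariant formula for $H^a(T;A)$, $a\ge1$.** For $c\in A^T$ let $c_*:H^a(T)\to H^a(T;A)$ be induced by the $kT$-map $k\to A$, $1\mapsto c$. Clearly $c\mapsto c_*$ is linear. If $c=\operatorname{tr}_T(u)$, the map factors as $k\to kT\to A$, $1\mapsto\sum_tt\mapsto\sum_ttu$, so $c_*=0$ because $H^a(T;kT)=0$ for $a\ge1$. Hence $z\otimes[c]\mapsto c_*(z)$ is well defined, and we claim that it is an isomorphism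
$$H^a(T)\otimes\Theta\;\cong\;H^a(T;A)\qquad(a\ge1).\tag{3}$$
Indeed, in (2) the free part contributes nothing to $H^a(T;A)$, and each line $k\,b^{\otimes p}$ contributes $(b^{\otimes p})_*H^a(T)$.

*Linearity.* For $c,c'\in A^T$, $(cc')_*$ is $c_*$ followed by right multiplication by $c'$ on coefficients. So (3) is linear for right multiplication by $A^T$.

*Equivariance.* Let $W\to k$ be a resolution by free $kL$-modules. Then $g\in L$ acts on $\operatorname{Hom}_{kT}(W,-)$ by $(gf)(w)=g\,f(g^{-1}w)$. Elements of $T$ act trivially, so $Q$ acts, and this is the action of $Q$ on $H^a(T;-)$. Since $(c_*f)(w)=f(w)c$,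
$$g(c_*f)(w)=g\big(f(g^{-1}w)\,c\big)=f(g^{-1}w)\,gc=((gc)_*(gf))(w).$$
So (3) is $Q$-equivariant.

**Step 4: a polynomial ring $B$ acting on everything.** The purpose is to have one ring over which $A$ is free and on which $L$ acts trivially. Let $\zeta_j^{(x)}\in A$ be $\zeta_j$ placed in the factor $x\in X$, and let $\sigma_{i,j}\in A^L$ be the $i$-th elementary symmetric polynomial in $\{\zeta_j^{(x)}\}_{x\in X}$. No signs arise, since for $p$ odd the degrees are even. Put
$$B=k[\sigma_{i,j}:1\le i\le p,\ 1\le j\le n],$$
a polynomial ring in $pn$ variables. $A$ is free of rank $e^p$ over the polynomial ring in the $\zeta_j^{(x)}$, which is free of finite rank over $B$, since a polynomial ring is free over its symmetric polynomials. So $A$ is free of finite rank over $B$, and $A^T\subseteq A$ is finite over $B$. For $p$ odd, $B$ lies in even degrees, so left and right multiplication by elements of $B$ agree. Since $B\subseteq A^L$, the group $L$ acts $B$-linearly on $A$.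

**Step 5: the local cohomology of $\Theta$.** For $0<i<p$, $T$ acts freely on the $i$-subsets of $X$, so $\sigma_{i,j}$ is a sum of full $T$-orbits of monomials. Thus $\sigma_{i,j}\in\operatorname{tr}_T(A)$, and it acts as $0$ on $\Theta$. On the other hand $\sigma_{p,j}=\zeta_j^{\otimes p}$, and it acts by $[b^{\otimes p}]\mapsto[(\zeta_jb)^{\otimes p}]$. As $b$ runs over $\mathcal B=\{\zeta^\alpha b_i\}$, this says that $\Theta$ is free over $k[\sigma_p]=k[\sigma_{p,1},\dots,\sigma_{p,n}]$ on $[b_1^{\otimes p}],\dots,[b_e^{\otimes p}]$. The other generators of $B$ act as zero, so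
$$\mathcal H^b_{B_+}(\Theta)=0\ (b\ne n),\qquad\mathcal H^n_{B_+}(\Theta)=\bigoplus_{i=1}^e\mathcal H^n_{(\sigma_p)}\big(k[\sigma_p]\big)\otimes k\,[b_i^{\otimes p}].\tag{4}$$
Here $Q$ acts trivially on $\mathcal H^n_{(\sigma_p)}(k[\sigma_p])\ne0$ and by $\operatorname{sgn}^{|b_i|}$ on $[b_i^{\otimes p}]$.

## 9. Characters of $Q$ on $\mathcal H^n(H^a(T;A))$

**Lemma 1.** For $a\ge1$, $\mathcal H^b_{B_+}(H^a(T;A))=0$ for $b\ne n$. Moreover $\mathcal H^n_{B_+}(H^a(T;A))^Q\ne0$ if and only if $m'\mid\lceil a/2\rceil$.

*Proof.* By (3), $\mathcal H^b_{B_+}(H^a(T;A))\cong H^a(T)\otimes\mathcal H^b_{B_+}(\Theta)$, $Q$-equivariantly. With (4) this gives the first claim. If $p=2$, then $Q=1$ and $m'=1$, and the module for $b=n$ is nonzero.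

Let $p$ be odd and let $\omega:Q\hookrightarrow\mathbb F_p^\times$ be the inclusion. Conjugation by $q\in Q$ sends the translation by $s$ to the translation by $qs$. For $x\in H^1(T)=\operatorname{Hom}(T,k)$ we have $(qx)(s)=x(q^{-1}s)$, so $Q$ acts on $x$ by $\omega^{-1}$, and by naturality of the Bockstein also on $y=\beta x$. The space $H^a(T)$ is one-dimensional, spanned by $y^{a/2}$ or by $xy^{(a-1)/2}$, so $Q$ acts on it by
$$\chi_a=\omega^{-\lceil a/2\rceil}.$$
By (4) the invariants are nonzero if and only if $\chi_a\cdot\operatorname{sgn}^{|b_i|}=1$ for some $i$. Since both parities of $|b_i|$ occur, this means $\chi_a\in\{1,\operatorname{sgn}|_Q\}$. That is equivalent to $\chi_a$ being trivial on $\ker(\operatorname{sgn}|_Q)=Q\cap\mathrm{Alt}_p$: a character trivial there factors through a group of order at most $2$, whose characters are $1$ and $\operatorname{sgn}$. The group $Q\cap\mathrm{Alt}_p$ is cyclic of order $m'$ and $\omega$ is faithful on it, so the condition is $m'\mid\lceil a/2\rceil$. $\square$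

*Example.* For $p=5$ and $Q=\{\pm1\}$, $-1$ acts by $-1$ on $H^1(T),H^2(T)$ and trivially on $\Theta$, because it is an even permutation. There are no invariants for $a=1,2$. They return for $a=3,4$.

## 10. The local cohomology of $A^T$ from a double complex

The ring $A$ is free over $B$, so its local cohomology sits in the single degree $pn$. The invariants $A^T$ need not be free over $B$. But $A^T$ is $H^0$ of the complex $\operatorname{Hom}_{kT}(W,A)$, whose terms are free over $B$. The remaining cohomology $H^a(T;A)$ has its local cohomology only in degree $n$, by Lemma 1. Below degree $pn$ these contributions must cancel one another, and that determines $\mathcal H^b(A^T)$.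

**Lemma 2.** Let $b<pn$. If $b\le n+1$, then $\mathcal H^b_{B_+}(A^T)=0$. If $b\ge n+2$, then $\mathcal H^b_{B_+}(A^T)\cong\mathcal H^n_{B_+}(H^{b-n-1}(T;A))$, $Q$-equivariantly.

*Proof.* **Step 1: set up the double complex.** Let $W\to k$ be a resolution by finitely generated free $kL$-modules, and let $\check C^\bullet$ be the stable Koszul complex of $B$ on the $pn$ elements $\sigma_{i,j}$. Put
$$D^{b,a}=\check C^b\otimes_B\operatorname{Hom}_{kT}(W_a,A),\qquad 0\le b\le pn,\ a\ge0,$$
with the action of $Q=L/T$ from Section 8. It is a first-quadrant double complex, and $Q$ acts $B$-linearly.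

**Step 2: take cohomology first in $b$, to see that the total cohomology vanishes below $pn$.** $W_a$ is finitely generated free over $kT$, so $\operatorname{Hom}_{kT}(W_a,A)$ is a finite direct sum of copies of $A$, hence free of finite rank over $B$. Its local cohomology is concentrated in degree $pn$. Therefore $H^j(\operatorname{Tot}D)=0$ for $j<pn$.

**Step 3: take cohomology first in $a$, to bring in $A^T$.** By flatness of $\check C^b$ we get a $Q$-equivariant spectral sequence
$$E_2^{b,a}=\mathcal H^b_{B_+}(H^a(T;A))\Rightarrow H^{a+b}(\operatorname{Tot}D),\qquad d_r:E_r^{b,a}\to E_r^{b+r,a-r+1}.$$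
The row $a=0$ is $\mathcal H^b_{B_+}(A^T)$. By Lemma 1 everything else lies in the column $b=n$.

**Step 4: find the differentials.** A differential starting in row $0$ is zero. A differential $d_r$ with $r\ge2$ starting at $(n,a)$, $a\ge1$, lands in column $n+r\ne n$, so it can be nonzero only if it lands in row $0$, that is, $r=a+1$. Nothing nonzero enters $(n,a)$ with $a\ge1$, since the source $(n-r,a+r-1)$ lies in a row above $0$ and not in column $n$. The only possibly nonzero differentials are
$$d_{a+1}:\mathcal H^n_{B_+}(H^a(T;A))\to\mathcal H^{n+a+1}_{B_+}(A^T),\qquad a\ge1.$$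

**Step 5: conclude.** Let $b<pn$. By Step 2, $E_\infty^{b,0}=0$. If $b\le n+1$, no differential enters $(b,0)$, so $\mathcal H^b_{B_+}(A^T)=0$. If $b\ge n+2$, the only one entering is $d_{a+1}$ with $a=b-n-1$, so it is surjective. Its source has total degree $n+a=b-1<pn$, so the $E_\infty$-term there vanishes too, and the differential is injective. $\square$

*Example.* For $p=2$ and $K=C_2$, $A^T=k[u+v,uv]$ has local cohomology only in degree $2=pn$, in agreement with the lemma.

## 11. Restriction to $K^p$ and its kernel

**Proposition (Nakaoka).** The Lyndon–Hochschild–Serre spectral sequence $H^s(T;A^t)\Rightarrow H_P^{s+t}$ collapses at $E_2$.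

*Proof.* **Step 1: a convenient complex for $H_P$.** Let $F\to k$ be a resolution by finitely generated free $kK$-modules, $C=\operatorname{Hom}_{kK}(F,k)$, and $W\to k$ a resolution by finitely generated free $kT$-modules. The complex $F^{\otimes p}$ is free over $kK^p$, and $P$ acts on it, with $T$ permuting factors with Koszul signs. For any $kP$-module $M$ we have $kT\otimes M\cong\operatorname{Ind}_{K^p}^P\operatorname{Res}M$, since $kT=k[P/K^p]$. This is free over $kP$ if $\operatorname{Res}M$ is free over $kK^p$. So $W\otimes F^{\otimes p}$ is a free $kP$-resolution of $k$. Since $\operatorname{Hom}_{kK^p}(F^{\otimes p},k)=C^{\otimes p}$, we get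
$$H_P=H\big(\operatorname{Hom}_{kT}(W,C^{\otimes p})\big).$$
The spectral sequence is that of the filtration $F^s$ by $W$-degree $\ge s$. It has $E_1^{s,t}=\operatorname{Hom}_{kT}(W_s,A^t)$ and $E_2^{s,t}=H^s(T;A^t)$.

**Step 2: replace $C$ by its cohomology.** Choosing cocycle representatives for a basis gives a quasi-isomorphism $\iota:H_K\to C$, where $H_K$ has zero differential. Since the same $\iota$ of degree $0$ is used in every factor, $\iota^{\otimes p}:A\to C^{\otimes p}$ is a $T$-equivariant chain map. It is a quasi-isomorphism by Künneth. So it induces an isomorphism, from $E_1$ on, between the spectral sequence of $\operatorname{Hom}_{kT}(W,A)$ and ours. The former comes from a double complex with one differential equal to zero, so it collapses at $E_2$. $\square$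

**The exact sequence.** The edge map $H_P\to E_\infty^{0,*}\subseteq E_2^{0,*}=A^T$ is restriction to $K^p$. By collapse it is onto $A^T$, and its kernel is $N=F^1H_P$. Restriction commutes with conjugation, so we have a $Q$-equivariant exact sequence of finitely generated $H_G$-modules
$$0\to N\to H_P\to A^T\to0.\tag{5}$$
Taking $Q$-invariants, $H_G=H_P^Q\to(A^T)^Q=A^L$ is onto, so the $\sigma_{i,j}\in A^L$ lift to $H_G$. Since $A^T$ is finite over $B$, it is finite over the subalgebra generated by the lifts, and (F1) gives
$$\mathcal H^i(A^T)=\mathcal H^i_{B_+}(A^T).\tag{6}$$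
This is $Q$-equivariant, because $Q$ acts $H_G$-linearly on $A^T$ and (F1) is natural. So Lemma 2 computes $\mathcal H^i(A^T)$.

**Lemma 3.** $\mathcal H^i(N)=0$ for $i\ne n+1$, and $\mathcal H^{n+1}(N)^Q\ne0$.

*Proof.* **Step 1: describe $\operatorname{gr}N$ as a module over $n+1$ elements.** By collapse and (3), $\operatorname{gr}N=\bigoplus_{s\ge1}H^s(T;A)=H^{\ge1}(T)\otimes\Theta$. The spectral sequence is multiplicative: $F^sF^{s'}\subseteq F^{s+s'}$, and the product of $E_2^{s,t}$ and $E_2^{s',t'}$ is $(-1)^{ts'}$ times the cup product induced by $A\otimes A\to A$. Choose $P_j\in H_P$ restricting to $\zeta_j^{\otimes p}\in A^T$, which is possible since restriction is onto. Let $y\in H_T\subseteq H_P$ (via inflation) be the polynomial generator. Its degree and filtration are $2$ for $p$ odd and $1$ for $p=2$. For $p$ odd these elements have even degree, so they commute with everything, and no signs occur. On $\operatorname{gr}N$, $P_j$ acts as $\zeta_j^{\otimes p}=\sigma_{p,j}$ on $\Theta$, and $y$ acts by multiplication on $H^{\ge1}(T)$, because $y\cup c_*(z)=c_*(yz)$.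

**Step 2: $\operatorname{gr}N$ is free.** $H^{\ge1}(T)$ is free over $k[y]$, on $x,y$ if $p$ is odd and on $y$ if $p=2$. $\Theta$ is free of finite rank over $k[\sigma_{p,1},\dots,\sigma_{p,n}]$. So $\operatorname{gr}N$ is free of finite rank over the polynomial ring $R'=k[P_1,\dots,P_n,y]$.

**Step 3: $N$ itself is free.** Lift a bihomogeneous $R'$-basis of $\operatorname{gr}N$ to elements of $N$ of the corresponding filtration and degree. This defines an $R'$-linear map from a free $R'$-module of finite rank to $N$. Give $P_j$ filtration $0$ and $y$ its filtration above. Then the map is filtered, and its associated graded map is an isomorphism. In each degree the filtrations are finite, so the map is an isomorphism. Thus $N$ is free of finite rank over a polynomial ring in $n+1$ variables. By (F1) over $H_P$, together with (F3), $\mathcal H^i(N)=0$ for $i\ne n+1$.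

**Step 4: the invariants in degree $n+1$ are nonzero.** By (F2), $\mathcal H^i(N^Q)=\mathcal H^i(N)^Q$, which vanishes for $i\ne n+1$. Inflation $H_T\to H_P$ is split injective, by restriction to $T\le P$, and it is $Q$-equivariant. It sends positive-degree classes into $N$, because $K^p\to P\to T$ is trivial. Since $Q$ acts on $y$ by a character, $0\ne y^{|Q|}\in N^Q$. So $N^Q\ne0$, and $\mathcal H^{\dim N^Q}(N^Q)\ne0$. Necessarily $\dim N^Q=n+1$ and $\mathcal H^{n+1}(N)^Q\ne0$. $\square$

## 12. Assembling $S(G)$: Theorems B and A

*Proof of Theorem B.* **Step 1: the dimension.** Taking $Q$-invariants in (5) gives $0\to N^Q\to H_G\to A^L\to0$. Here $\dim N^Q=n+1\le pn$. Also $\dim A^L=pn$, because $A^L$ contains $B$ and is finite over it. So $\dim H_G=pn$, and $\mathcal H^{pn}(H_G)\ne0$.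

**Step 2: the other degrees.** Take $Q$-invariants, an exact operation, of the long exact local cohomology sequence of (5), and use (1) and (6).

* For $i\le n$: $\mathcal H^i(N)=0$ by Lemma 3, and $\mathcal H^i(A^T)=0$ by Lemma 2, since $i\le n<pn$. So $\mathcal H^i(H_G)=0$.
* For $i=n+1$: $\mathcal H^n(A^T)=0$ by Lemma 2, so $0\ne\mathcal H^{n+1}(N)^Q\hookrightarrow\mathcal H^{n+1}(H_G)$. Hence the depth is $n+1$.
* For $n+2\le i<pn$: $\mathcal H^i(N)=\mathcal H^{i+1}(N)=0$, so
$$\mathcal H^i(H_G)\cong\mathcal H^i(A^T)^Q\cong\mathcal H^n_{B_+}(H^{i-n-1}(T;A))^Q$$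
by Lemma 2. By Lemma 1 this is nonzero if and only if $m'\mid\lceil(i-n-1)/2\rceil$.

With $a=i-n-1$ this is the stated formula for $S(G)$.

**Step 3: when there is a gap.** If $m'=1$, every $i$ with $n+1\le i\le pn$ lies in $S(G)$. If $m'\ge2$, then $p$ is odd and $(p-1)/2\ge m'\ge2$, so $p\ge5$ and $n+2<pn$. Since $m'\nmid1=\lceil1/2\rceil$, we get $\mathcal H^{n+2}(H_G)=0$ with $n+1<n+2<pn$. For $p\ge5$ the choice $Q=(\mathbb F_p^\times)^2$ has $m'=(p-1)/2\ge2$. For $p\le3$ always $m'=1$. $\square$

The case $Q=1$ confirms the formula announced in Section 5, with $\mathcal H^n_{B_+}(\Theta)$ as the fixed module. The case $p=7$, $K=C_7$, $Q=\{\pm1\}$ has $m'=1$ and $S(G)=\{2,3,\dots,7\}$, as the sign computation there predicted.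

*Proof of Theorem A.* Take $K=C_p$, so $n=1$, and $Q=(\mathbb F_p^\times)^2$, so $m'=(p-1)/2$. If $a\ge1$ and $2+a<p$, then $a\le p-3$, and $p-3$ is even. So $1\le\lceil a/2\rceil\le(p-3)/2<m'$, and $m'\nmid\lceil a/2\rceil$. By Theorem B, $S(G)=\{2,p\}$. $\square$

This answers the question affirmatively. For $C_5\wr D_{10}$, the degrees $3,4$ correspond to $a=1,2$ in the example after Lemma 1.

## 13. Other top groups, $\Sigma_{p^2}$ and direct powers: Theorem C

Let $p\ge5$.

**Summand principle.** Let $G'\le G$ have index prime to $p$. The transfer $H_{G'}\to H_G$ is $H_G$-linear, and its composite with restriction is multiplication by $|G:G'|$. So restriction $H_G\to H_{G'}$ is split over $H_G$ by the normalized transfer $|G:G'|^{-1}\operatorname{tr}$. Since $H_{G'}$ is finite over $H_G$, (F3) gives $S(G)\subseteq S(G')$, $\operatorname{depth}H_G\ge\operatorname{depth}H_{G'}$ and $\dim H_G=\dim H_{G'}$.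

*Proof of Theorem C(1).* **Step 1: reduce to the normalizer of $T$.** If $g\in\Sigma_p$ normalizes $T$ and fixes $0$, then $g(x+1)=g(x)+q$ for some $q\in\mathbb F_p^\times$, so $g(x)=qx$. Hence $N_{\Sigma_p}(T)=\mathrm{AGL}_1(p)$. As $T$ is transitive, $N_{L'}(T)=T\rtimes Q$ with $Q\le\mathbb F_p^\times$ the stabilizer of $0$. Since $T$ is a Sylow $p$-subgroup of $L'$, the index $|L':N_{L'}(T)|$ is prime to $p$. Put $G''=K\wr L'$ and $G'=K\wr N_{L'}(T)$. The summand principle and Theorem B for $G'$ give $S(G'')\subseteq S(G')$, dimension $pn$ and depth at least $n+1$.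

**Step 2: split the kernels, to show that the depth is exactly $n+1$.** Let $N''\subseteq H_{G''}$ and $N'\subseteq H_{G'}$ be the kernels of restriction to $K^p$. Since $H_{G'}=H_P^Q$, we have $N'=N^Q$. Restriction maps $N''$ into $N'$. Since $K^p$ is normal in $G''$ and contained in $G'$, the double coset formula reads
$$\operatorname{res}_{K^p}\operatorname{tr}_{G'}^{G''}(u)=\sum_{g\in G''/G'}g\cdot\operatorname{res}_{K^p}(u),$$
so transfer maps $N'$ into $N''$. Thus restriction and normalized transfer act on kernels and on quotients. Hence $N''$ is a summand of $N^Q$, and $H_{G''}/N''$ is a summand of $H_{G'}/N'=(A^T)^Q$, as $H_{G''}$-modules. By Lemma 3 and (F3), $\mathcal H^i(N'')=0$ for $i\ne n+1$. By Lemma 2, $\mathcal H^n(H_{G''}/N'')=0$.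

**Step 3: $N''\ne0$.** Inflation $H_{L'}\to H_{G''}$ is split injective, since $L'\le G''$, and it sends $H_{L'}^{>0}$ into $N''$. The infinite-dimensional ring $H_T$ is finite over $H_{L'}$, so $H_{L'}$ is infinite-dimensional and $H_{L'}^{>0}\ne0$. Thus $N''\ne0$, so some $\mathcal H^i(N'')$ is nonzero, necessarily with $i=n+1$. Because $\mathcal H^n(H_{G''}/N'')=0$, the module $\mathcal H^{n+1}(N'')$ embeds in $\mathcal H^{n+1}(H_{G''})$. So the depth is $n+1$.

**Step 4: $L'=\Sigma_p$.** Here $Q=\mathbb F_p^\times$ and $m'=(p-1)/2$. For $n=1$ the computation in the proof of Theorem A gives $S(G')=\{2,p\}$. Since $2$ is the depth and $p$ the dimension of $H_{G''}$, $S(G'')=\{2,p\}$. Both $K=C_p$ and $K=\Sigma_p$ are allowed. Indeed, Swan's theorem for an abelian Sylow $p$-subgroup gives $H_{\Sigma_p}=H_{C_p}^{\mathbb F_p^\times}$. As $\mathbb F_p^\times$ acts on $x$ and $y$ by $\omega^{-1}$, the monomial $x^\varepsilon y^i$ is invariant if and only if $p-1$ divides $\varepsilon+i$. So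
$$H_{\Sigma_p}=\Lambda[xy^{p-2}]\otimes k[y^{p-1}],$$
which is free over $k[y^{p-1}]$ on $1$ and $xy^{p-2}$. $\square$

*Proof of Theorem C(2).* **Step 1: bound $S(\Sigma_{p^2})$ from above.** $\Sigma_p\wr\Sigma_p\le\Sigma_{p^2}$ has index prime to $p$, because both orders, $(p!)^{p+1}$ and $(p^2)!$, have $p$-adic valuation $p+1$. By the summand principle and part (1), $S(\Sigma_{p^2})\subseteq\{2,p\}$ and the dimension is $p$. So $p\in S(\Sigma_{p^2})$.

**Step 2: show that degree $2$ occurs.** Let $E=C_p^2\le\Sigma_{p^2}$ act regularly on $p^2$ points. If $c$ centralizes $E$, fix a point $o$ and choose $e\in E$ with $e(o)=c(o)$. For $e'\in E$ we get $c(e'o)=e'c(o)=e'e(o)=e(e'o)$, so $c=e$. Thus $E$ is its own centralizer, and so $E$ is a maximal elementary abelian $p$-subgroup. By Quillen's theorem it yields a minimal prime of $H_{\Sigma_{p^2}}$ of dimension $2$, and minimal primes are associated. By the last standard fact in Section 2, $\mathcal H^2\ne0$. $\square$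

*Proof of Theorem C(3).* **Step 1: products.** We have $H_{G_1\times G_2}=H_{G_1}\otimes H_{G_2}$. Choose homogeneous algebra generators $f$ and $g$ of positive degree of the even parts of $H_{G_1}$ and $H_{G_2}$. Then $H_{G_1\times G_2}$ is finite over the subalgebra generated by all $f\otimes1$ and $1\otimes g$, so by (F1) its local cohomology is computed by the Čech complex on these elements. Localizing at $f\otimes1$ affects only the first factor, and likewise for $1\otimes g$. So this complex is the tensor product over $k$ of the Čech complexes of the factors. By Künneth,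
$$\mathcal H^s(H_{G_1\times G_2})=\bigoplus_{i+j=s}\mathcal H^i(H_{G_1})\otimes\mathcal H^j(H_{G_2}),$$
and therefore $S(G_1\times G_2)=S(G_1)+S(G_2)$.

**Step 2: powers.** If $S(G)=\{2,p\}$, induction gives
$$S(G^r)=\{2(r-j)+pj:0\le j\le r\}=\{2r+j(p-2):0\le j\le r\}.$$
Consecutive elements differ by $p-2$, so between them lie $p-3$ missing integers, and there are $r$ such gaps. $\square$
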